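# Bar lengths in Čech persistent homology and the upper box dimension

## 1. Nested isosceles simplices, and a squared distance that is concave on cubes

The proof turns on two elementary constructions. Here they are, before anything is said about homology.

For a finite nonempty set $Y\subset\mathbb R^m$ let $\rho(Y)$ be the radius of its miniball, the smallest closed ball containing $Y$.

**First construction.** Take $i+2$ points $y_1,\dots,y_{i+2}$ and lengths $L_1,\dots,L_{i+1}$ with $L_k\ge 2L_{k+1}$, and suppose that $|y_k-y_l|$ is very nearly $L_k$ for *every* $l>k$. So $y_1$ is nearly equidistant from all the others, $y_2$ is nearly equidistant from $y_3,y_4,\dots$ at a scale at least twice smaller, and so on. With three points this is an almost isosceles triangle with legs $L_1$ and base $L_2\le L_1/2$. If it is exactly isosceles, it is acute, so its miniball is the circumscribed ball, and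
$$\rho(Y)^2=\frac{L_1^4}{4L_1^2-L_2^2}>\frac{L_1^2}{4},$$
which is the squared miniball radius of its longest edge. Thus removing any vertex strictly shrinks the miniball. The same holds, with a quantitative gap, for all $i$ (Lemma 2).

**Second construction.** Let $\mathbf x\subset\mathbb R^m$ be finite and $f(y)=\operatorname{dist}(y,\mathbf x)$. Expanding $|y-a|^2$ gives
$$f(y)^2=|y|^2-h(y),\qquad h(y)=\max_{a\in\mathbf x}\bigl(2a\cdot y-|a|^2\bigr),\tag{1}$$
and $h$ is convex. Fix $s>0$, let $q_1$ be the piecewise linear interpolant of $\tau\mapsto\tau^2$ with nodes $s\mathbb Z$, and put $q(y)=\sum_j q_1(y_j)$ and $g=q-h$. On each closed cube of the grid $s\mathbb Z^m$ the function $q$ is affine, so $g$ is *concave* on each grid cube. On $[\tau_0,\tau_0+s]$ with $\tau_0\in s\mathbb Z$ we have $q_1(\tau)-\tau^2=(\tau-\tau_0)(\tau_0+s-\tau)\in[0,s^2/4]$, hence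
$$f^2\le g\le f^2+\tfrac{ms^2}{4}.\tag{2}$$
The error is quadratic in the side $s$.

The two constructions serve opposite purposes. The sublevel sets of $f$ carry the persistent homology of $\mathbf x$, and $g$ lets us bound the *number* of long homology bars from above by counting cubes. A nested isosceles simplex is a set of $i+2$ points that produces one long bar in degree $i$, and we shall find such simplices inside any sufficiently large separated set. Together they compare a dimension defined through bar lengths with the box dimension.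

## 2. Sums of bar lengths and the conjectured equality

**Čech persistent homology.** Homology is over a fixed field. For finite $\mathbf x\subset\mathbb R^m$, the Čech complex $\check C_t(\mathbf x)$ at radius $t$ has as simplices the nonempty $Y\subset\mathbf x$ with $\rho(Y)\le t$ (it is empty for $t<0$). The spaces $H_i(\check C_t(\mathbf x))$ with the maps induced by inclusion form a persistence module $\mathit{PH}_i(\mathbf x)$, which splits canonically into finitely many intervals ("bars") $[b,d)$. For $t\ge\operatorname{diam}\mathbf x$ the complex is a full simplex, so bounded intervals have $d\le\operatorname{diam}\mathbf x$. (Using diameters instead of radii would only multiply the sums below by a constant.)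

*Example.* For an equilateral triangle of side $1$, the edges appear at $t=\frac12$ and the $2$-simplex at $t=\frac1{\sqrt3}$, so $\mathit{PH}_1$ is the single interval $[\frac12,\frac1{\sqrt3})$. For a right or obtuse triangle the miniball is the one of the longest side, so the $2$-simplex appears together with the last edge and $\mathit{PH}_1$ is empty.

**The $\mathit{PH}_i$-dimension.** For $\alpha>0$ let
$$E_\alpha^i(\mathbf x)=\sum_{(b,d)\in\mathit{PH}_i(\mathbf x)}(d-b)^\alpha\quad\text{(sum over bounded intervals),}$$
and for bounded $X\subset\mathbb R^m$ let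
$$\dim^i_{\mathit{PH}}(X)=\inf\{\alpha:\exists\,C\text{ such that }E^i_\alpha(\mathbf x)<C\text{ for all finite }\mathbf x\subset X\}.$$
This is monotone under inclusion of $X$.

**Upper box dimension.** $\dim_{\text{box}}(X)=\limsup_{\epsilon\to0}\frac{\log N_\epsilon(X)}{\log(1/\epsilon)}$, where $N_\epsilon(X)$ is the minimal number of balls of radius $\epsilon$ covering $X$. For instance, the unit cube of $\mathbb R^i$ has box dimension $i$.

The problem, from Benjamin Schweinhart, "Persistent Homology and the Upper Box Dimension", arXiv:1802.00533 (2018), is to prove or disprove this: for any $m\in\mathbb N$ and $0\le i<m$ there is a constant $\gamma_i^m<m$ such that every bounded $X\subset\mathbb R^m$ with $\dim_{\text{box}}(X)>\gamma^m_i$ satisfies $\dim^i_{\mathit{PH}}(X)=\dim_{\text{box}}(X)$. Call a constant $\gamma<m$ with this property *admissible* for $(m,i)$. The answer is yes, with explicit constants. For $0\le i<m$ put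
$$\Gamma(m,i)=\begin{cases}2i,&2i\le m-1,\\ m-2^{\,m-1-2i},&2i\ge m.\end{cases}$$
Clearly $0\le\Gamma(m,i)<m$. For example $\Gamma(2,1)=\frac32$, $\Gamma(3,1)=2$, $\Gamma(3,2)=\frac{11}4$. Below, $X\subset\mathbb R^m$ is bounded and nonempty.

**Theorem A (upper bound).** $\dim^i_{\mathit{PH}}(X)\le\max\{\dim_{\text{box}}(X),\,m/2\}$ for all $i$, and $\dim^0_{\mathit{PH}}(X)\le\dim_{\text{box}}(X)$.

**Theorem B (lower bound).** If $0\le i<m$ and $\dim_{\text{box}}(X)>\Gamma(m,i)$, then $\dim^i_{\mathit{PH}}(X)\ge\dim_{\text{box}}(X)$.

**Main Theorem (the conjecture holds).** Let $\gamma^m_0=0$ and $\gamma_i^m=\max\{\Gamma(m,i),m/2\}<m$ for $1\le i<m$. If $\dim_{\text{box}}(X)>\gamma_i^m$, then $\dim^i_{\mathit{PH}}(X)=\dim_{\text{box}}(X)$.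

The Main Theorem follows at once from A and B: when $\dim_{\text{box}}(X)>m/2$ the maximum in A is $\dim_{\text{box}}(X)$, and for $i=0$ the second half of A is used. For $(m,i)=(2,1)$ the constant is $\frac32$; for $i=1$, $m\ge3$ it is $\max\{2,m/2\}$. A supplement, not used for the conjecture, shows that the constants cannot be lowered arbitrarily.

**Theorem C (limits on the constants).** Let $i\ge1$.

1. Let $i<m$. For every $D\in(0,i]$ there is a bounded $X\subset\mathbb R^m$ with $\dim_{\text{box}}X=D$ and $\dim^i_{\mathit{PH}}X=0$. So any admissible constant is $\ge i$.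
2. If $m\ge m'=(i+1)(p+1)$ with $p\ge1$ an integer, any admissible constant is $\ge(m'-i-1)/2$. In particular, for $i=1$ and even $m\ge4$ the optimal constant lies in $[\frac m2-1,\frac m2]$.

Four tools are used throughout.

**Fact 1 (nerve theorem).** The set $\{f\le t\}$ is the union of the closed $t$-balls about $\mathbf x$, and $\check C_t(\mathbf x)$ is the nerve of this cover. Map the barycentric subdivision of $\check C_t(\mathbf x)$ to $\{f\le t\}$ by sending the vertex $\sigma$ to the miniball center of $\sigma$ and extending affinely. (For a chain $\sigma_0\subset\dots\subset\sigma_k$ and a vertex $a\in\sigma_0$, all the centers are within $t$ of $a$, hence so is their convex hull.) These maps commute with inclusions for $t\le t'$, and they are homotopy equivalences by the nerve theorem for finite covers by closed convex sets (Bauer–Kerber–Roll–Rolle, *A unified view on the functorial nerve theorem*). So $\mathit{PH}_i(\mathbf x)$ is the persistent homology of the sublevel sets $\{f\le t\}$.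

**Fact 2 (algebraic stability; Chazal et al. 2009, Bauer–Lesnick 2015).** Two persistence modules $V,W$ over $\mathbb R$ are $\delta$-interleaved if there are natural maps $V_u\to W_{u+\delta}$ and $W_u\to V_{u+\delta}$ whose compositions are the structure maps $V_u\to V_{u+2\delta}$ and $W_u\to W_{u+2\delta}$. If $V,W$ are pointwise finite-dimensional and $\delta$-interleaved, there is a partial matching of their intervals such that every interval of length $>2\delta$ is matched and endpoints of matched intervals differ by at most $\delta$.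

*Example.* The single interval $[0,2\delta)$ is $\delta$-interleaved with the zero module by zero maps, because its structure maps over a distance $2\delta$ vanish. So an interval of length exactly $2\delta$ can be unmatched.

**Fact 3 (monotonicity in $\alpha$).** As $d-b\le\operatorname{diam}X$, we have $E^i_\alpha\le(\operatorname{diam}X)^{\alpha-\alpha'}E^i_{\alpha'}$ for $\alpha'<\alpha$. So if $E^i_\alpha$ is unbounded over the finite subsets of $X$, then $\dim^i_{\mathit{PH}}(X)\ge\alpha$.

**Fact 4 (miniball formula).** With $\lambda$ ranging over probability weights on $Y=\{y_1,\dots,y_n\}$,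
$$\rho(Y)^2=\max_\lambda\sum_{k<l}\lambda_k\lambda_l|y_k-y_l|^2.\tag{3}$$
Indeed $\rho(Y)^2=\min_c\max_\lambda\sum_k\lambda_k|c-y_k|^2$. The expression is convex in $c$ and linear in $\lambda$, so min and max may be exchanged. The inner minimum over $c$ is attained at $c=\sum\lambda_ky_k$ and equals $\sum_{k<l}\lambda_k\lambda_l|y_k-y_l|^2$. In particular Čech complexes depend only on the mutual distances.

## 3. Components, a line, and a triangle

**Degree $0$, upper bound (the second half of Theorem A).** All births are $0$, so the number of bounded $\mathit{PH}_0$ intervals with $d>\epsilon$ is the number of components of $\check C_\epsilon(\mathbf x)$ minus one. Two points of $\mathbf x$ in a common ball of radius $\epsilon$ are adjacent in $\check C_\epsilon(\mathbf x)$, so this is at most $N_\epsilon(X)$. Let $R=\operatorname{diam}X$; if $R=0$ there is nothing to prove. Let $\dim_{\text{box}}X<D'<\alpha$, so that $N_r(X)\le Ar^{-D'}$ for $0<r\le R$ and some $A$. Grouping the intervals by $d\in(2^{-k-1}R,2^{-k}R]$,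
$$E^0_\alpha(\mathbf x)\le\sum_{k\ge0}(2^{-k}R)^\alpha N_{2^{-k-1}R}(X)\le C\sum_{k\ge0}2^{-k(\alpha-D')}<\infty$$
uniformly in $\mathbf x$. Hence $\dim^0_{\mathit{PH}}(X)\le\dim_{\text{box}}(X)$. $\square$

**Degree $0$, lower bound.** Let $\mathbf x$ be a maximal set in $X$ with pairwise distances $\ge\epsilon$. The $\epsilon$-balls about $\mathbf x$ cover $X$, so $|\mathbf x|\ge N_\epsilon(X)$. No edge appears before $t=\epsilon/2$, so there are $|\mathbf x|-1$ bounded intervals of length $\ge\epsilon/2$ and $E^0_\alpha(\mathbf x)\ge(N_\epsilon(X)-1)(\epsilon/2)^\alpha$. This is unbounded as $\epsilon\to0$ if $0<\alpha<\dim_{\text{box}}(X)$. So degree $0$ is settled by hand, with constant $0$: *any* separated pair gives a bar.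

**A segment in the plane, degree $1$.** Let $X=[0,1]\times\{0\}$. The sets $\{f\le t\}$ for $\mathbf x\subset X$ have, in the plane, the homotopy type of the corresponding unions of intervals on the line (the same Čech complex, by (3)), so $H_1=0$ always. Thus $\dim^1_{\mathit{PH}}X=0$ although $\dim_{\text{box}}X=1$. In degree $i\ge1$ a threshold on the box dimension is really needed.

**Three points, degree $1$.** Let $a,a',b$ be three points with $|a-a'|=\ell$ the shortest side. They give a $\mathit{PH}_1$ bar exactly when the triangle is acute. The angle at $b$ is acute, being opposite a shortest side, and the angles at $a$ and $a'$ are both acute exactly when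
$$\bigl||b-a|^2-|b-a'|^2\bigr|<\ell^2.\tag{4}$$
So the squared distances from the apex must agree to precision $\ell^2$, however far away the apex is. This precision governs the whole lower bound.

## 4. Counting long bars: cubes of side $\epsilon$ against cubes of side $\sqrt{\epsilon r}$

For Theorem A we must count bars with death $d\in(r,2r]$ and length $>\epsilon$.

A sensible first try: take a grid of side $s=\epsilon/\sqrt m$ and let $K_t$ be the union of the closed grid cubes that meet $\{f\le t\}$. Then $\{f\le t\}\subset K_t\subset\{f\le t+\epsilon\}$. After a shift by $\epsilon/2$, Fact 2 matches the bars of length $>\epsilon$ with bars of the family $K_t$ that die at parameter at most $d+\epsilon\le4r$, and these are at most as many as the cells near $\{f\le 5r\}$, that is, at most $C\,N_r(\mathbf x)(r/\epsilon)^m$. Now sum over lengths $2^{-k}r$: the series is $\sum_k2^{-k\alpha}2^{km}$, and it converges only for $\alpha>m$. The result is $\dim^i_{\mathit{PH}}\le m$ and nothing better; it stops at the exponent $m$ of $r/\epsilon$.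

The way past this is to approximate $f^2$ instead of $f$. A bar $[b,d)$ with $d>r$ and $d-b>\epsilon$ has $d^2-b^2>\epsilon r$, and by (2) an error of $\epsilon r$ in $f^2$ allows cubes of side about $\sqrt{\epsilon r}$, much larger than $\epsilon$. The exponent drops to $m/2$. The price is that $g$ is not constant on cubes; its concavity there is what makes the sublevel sets cubical up to homotopy.

**Proposition 1.** There is $C_m$ such that for every finite $\mathbf x\subset\mathbb R^m$, every $r>0$ and $0<\epsilon\le2r$, the number of bounded intervals of $\mathit{PH}_i(\mathbf x)$ with $d\in(r,2r]$ and $d-b>\epsilon$ is at most $C_m\,N_r(\mathbf x)\,(r/\epsilon)^{m/2}$.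

*Proof.* Let $\eta=\epsilon r$ and $s=\sqrt{4\epsilon r/m}$, so $ms^2/4=\eta$. Take $g$ from Section 1 with this $s$; it is continuous, concave on each grid cube, and by (2) $f^2\le g\le f^2+\eta$. Let $G_u=\{g\le u\}$, a closed subset of $\{f^2\le u\}$, hence compact. Let $K_u$ be the finite cubical complex of all closed grid faces $C$ (of all dimensions) with $g\le u$ on all of $C$.

**Step 1.** *This step replaces $G_u$ by the cubical complex: $|K_u|$ is a deformation retract of $G_u$.* Let $F_n$ be the union of $|K_u|$ and the part of $G_u$ in the $n$-skeleton of the grid. Then $F_m=G_u$, and $F_0=|K_u|$ because a vertex in $G_u$ belongs to $K_u$. We retract $F_n$ onto $F_{n-1}$ for $n=m,\dots,1$.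

The set $F_n$ is the union of $F_{n-1}$ and the sets $C\cap G_u$, where $C\notin K_u$ is an $n$-face meeting $G_u$; there are finitely many such $C$. For one of them, $g>u$ somewhere on $C$, so by continuity there is $v$ in the relative interior of $C$ with $g(v)>u$. For $y\in C\cap G_u$ let $\pi(y)\in\partial C$ be the radial projection of $y$ from $v$. It is continuous, since $v\notin G_u$. Let $z\in[y,\pi(y)]$. Then $y$ lies between $v$ and $z$: $y=(1-\tau)v+\tau z$ with $0<\tau\le1$, and concavity gives $g(y)\ge(1-\tau)g(v)+\tau g(z)$. If $g(z)>u$, this would force $g(y)>u$, a contradiction. So $g\le u$ on all of $[y,\pi(y)]$. The straight-line homotopy from $y$ to $\pi(y)$ therefore stays in $C\cap G_u$, ends in $\partial C\cap G_u\subset F_{n-1}$, and fixes $\partial C\cap G_u$.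

Extend these homotopies by the identity on $F_{n-1}$. The finitely many closed pieces must agree on overlaps, and they do if the overlaps lie in the boundaries $\partial C$. The relative interior of $C$ misses the other $n$-faces and the $(n-1)$-skeleton. It also misses $|K_u|$: a face in $K_u$ meeting the relative interior of $C$ has $C$ as a face, which would force $C\in K_u$. So the homotopy is well defined and continuous.

The inclusions $|K_u|\subset G_u$ commute with increasing $u$. Hence $W_u:=H_i(K_u)\cong H_i(G_u)$ as persistence modules.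

**Step 2.** *This step bounds deaths by cells.* A face $C$ enters $K_u$ at $u=\max_Cg$. Let $u_1<u_2<\cdots$ be the values at which $K_u$ changes; they are locally finite. Every interval of $W$ starts and ends at such values, and the number of intervals dying at $u_k$ is
$$\dim\ker\bigl(H_i(K_{u_{k-1}})\to H_i(K_{u_k})\bigr)\le\dim H_{i+1}(K_{u_k},K_{u_{k-1}}),$$
by the long exact sequence of the pair. The right side is at most the number of $(i+1)$-cells of $K_{u_k}\setminus K_{u_{k-1}}$. Adding up, the number of intervals of $W$ with death $\le u$ is at most the number of $(i+1)$-cells of $K_u$.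

**Step 3.** *This step transfers the count from $g$ to $f^2$.* Let $V_u=H_i(\{f^2\le u\})$. By Fact 1 its intervals are $[b^2,d^2)$ for the intervals $[b,d)$ of $\mathit{PH}_i(\mathbf x)$. From (2), $\{g\le u\}\subset\{f^2\le u\}\subset\{g\le u+\eta\}$. So $V$ and $W'_u:=W_{u+\eta/2}$ are $\eta/2$-interleaved: the maps $W'_u=W_{u+\eta/2}\to V_{u+\eta/2}$ and $V_u\to W_{u+\eta}=W'_{u+\eta/2}$ are induced by inclusions. Both modules are pointwise finite-dimensional. An interval counted in the Proposition has $d^2-b^2=(d-b)(d+b)>\epsilon r=\eta=2\cdot\frac\eta2$. By Fact 2 these intervals are matched injectively to intervals of $W'$ with endpoints differing by at most $\eta/2$, that is, to intervals of $W$ with death at most $d^2+\eta\le4r^2+2r^2=6r^2$. By Step 2 the count is at most the number of $(i+1)$-cells of $K_{6r^2}$.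

**Step 4.** *This step counts the cells.* By (2) the cells of $K_{6r^2}$ lie in $\{f\le\sqrt6\,r\}$, which is covered by $N_r(\mathbf x)$ balls of radius $(1+\sqrt6)r\le4r$. Assign to each cell its coordinatewise minimal vertex. A ball of radius $4r$ contains at most $(8r/s+1)^m$ grid vertices, and each vertex is the minimal vertex of at most $2^m$ faces. Now
$$\frac rs=\frac{\sqrt m}2\sqrt{\frac r\epsilon}\ge\frac{\sqrt m}{2\sqrt2},$$
so $1\le3r/s$, and the number of cells per ball is at most $2^m(11r/s)^m=(11\sqrt m)^m(r/\epsilon)^{m/2}$. $\square$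

*Proof of Theorem A, general $i$.* Summing Proposition 1 over dyadic scales is all that remains. Let $R=\operatorname{diam}X$; the case $R=0$ is trivial. Let $\alpha>\max\{\dim_{\text{box}}X,m/2\}$, choose $D'$ with $\dim_{\text{box}}X<D'<\alpha$, and $A$ with $N_r(X)\le Ar^{-D'}$ for $0<r\le R$. For finite $\mathbf x\subset X$ group the bounded intervals by $d\in(r_j,2r_j]$, where $r_j=2^{-j-1}R$, $j\ge0$, and by $d-b\in(2^{-k}r_j,2^{1-k}r_j]$, $k\ge0$. Every bounded interval is in one group, since $d\le R$ and $d-b\le d\le2r_j$. Proposition 1 with $r=r_j$ and $\epsilon=2^{-k}r_j$ gives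
$$E^i_\alpha(\mathbf x)\le\sum_{j,k\ge0}(2^{1-k}r_j)^\alpha\,C_mN_{r_j}(X)\,2^{km/2}\le2^\alpha C_mA\sum_jr_j^{\alpha-D'}\sum_k2^{-k(\alpha-m/2)}<\infty,$$
uniformly in $\mathbf x$. So $\dim^i_{\mathit{PH}}(X)\le\alpha$, and $\alpha$ was any number above the maximum. $\blacksquare$

## 5. The bar of a nested isosceles simplex

We turn to Theorem B. The first task is to make the claim of Section 1 quantitative: the bar of a nested isosceles simplex survives errors in the squared distances comparable to the square of the *shortest* length, as (4) suggests.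

**Lemma 2.** Let $Y=\{y_1,\dots,y_{i+2}\}\subset\mathbb R^m$ and $L_1,\dots,L_{i+1}>0$ satisfy $L_k\ge2L_{k+1}$ and $\bigl||y_k-y_l|^2-L_k^2\bigr|\le\omega$ for $k<l$, with $\omega\le4^{-(i+2)}\ell^2$ and $\ell=L_{i+1}$. Then $\mathit{PH}_i(Y)$ has a bounded interval with death $d\le\operatorname{diam}Y$ and length $\ge4^{-(i+3)}\ell^2/\operatorname{diam}Y$.

*Proof.* The points are distinct, because $L_k^2\ge\ell^2>\omega$. Let $n=i+2$.

**Step 1.** *This step computes the right side of (3) when the distances are exactly $L_k$.* For $v\ge0$ set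
$$\phi_L(v)=\max_{\mu\in[0,1]}\bigl\{\mu(1-\mu)L^2+(1-\mu)^2v\bigr\},$$
a nondecreasing function of $v$. Put $v_n=0$ and $v_k=\phi_{L_k}(v_{k+1})$. Writing $\lambda=(\mu,(1-\mu)\lambda')$ with probability weights $\lambda'$ on the later indices, and iterating, we get $v_1=\max_\lambda\sum_{k<l}\lambda_k\lambda_lL_k^2$.

For $0\le v\le L^2/12$ the expression in braces is concave in $\mu$, with maximum at $\mu=\frac{L^2-2v}{2(L^2-v)}\in[0,1]$. Then $1-\mu=\frac{L^2}{2(L^2-v)}$ and
$$\phi_L(v)=\frac{L^4}{4(L^2-v)},\qquad\phi_L'(v)=\frac{L^4}{4(L^2-v)^2}\ge\frac14.\tag{5}$$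
By downward induction $v_k\le L_k^2/3$ for $k\le n-1$: first $v_{n-1}=\phi_{L_{n-1}}(0)=L_{n-1}^2/4$; and if $v_{k+1}\le L_{k+1}^2/3$, then $v_{k+1}\le L_k^2/12$ and (5) gives $v_k\le\frac3{11}L_k^2$. In particular $v_{k+1}\le L_k^2/12$ for all $k\le n-1$. Also $v_k\ge\phi_{L_k}(0)=L_k^2/4$ for $k\le n-1$.

**Step 2.** *This step shows that deleting a vertex lowers the ideal value by at least $4^{-(i+1)}\ell^2$.* Let $v^{(j)}$ be the analogous maximum for $Y\setminus\{y_j\}$, again with $|y_k-y_l|^2$ replaced by $L_k^2$ for $k<l$. For $j\le n-1$,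
$$v^{(j)}=\phi_{L_1}\circ\cdots\circ\phi_{L_{j-1}}(v_{j+1}),\qquad v_1=\phi_{L_1}\circ\cdots\circ\phi_{L_{j-1}}(v_j).$$
For $j=n$ the point $y_{n-1}$ becomes the last one, so $v^{(n)}=\phi_{L_1}\circ\cdots\circ\phi_{L_{n-2}}(0)=v^{(n-1)}$. Here $v_{j+1}\le L_j^2/12\le v_j$ for $j\le n-1$. By monotonicity every argument fed to a $\phi_{L_k}$ lies in $[0,v_{k+1}]\subset[0,L_k^2/12]$, so by (5) each application multiplies a difference by at least $\frac14$. Hence:

* for $j\le n-2$: $v_1-v^{(j)}\ge4^{-(j-1)}(v_j-v_{j+1})\ge4^{-(n-3)}\bigl(\frac14-\frac1{12}\bigr)L_j^2\ge4^{-(n-3)}\ell^2/6\ge4^{-(n-1)}\ell^2$;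
* for $j\in\{n-1,n\}$: $v_1-v^{(j)}\ge4^{-(n-2)}(v_{n-1}-0)=4^{-(n-2)}\ell^2/4=4^{-(n-1)}\ell^2$.

Since $n-1=i+1$, we have $v_1-v^{(j)}\ge4^{-(i+1)}\ell^2$ for all $j$.

**Step 3.** *This step passes to the true distances.* Since $\sum_{k<l}\lambda_k\lambda_l\le\frac12$, formula (3) gives $|\rho(Y)^2-v_1|\le\omega/2$ and $|\rho(Y\setminus\{y_j\})^2-v^{(j)}|\le\omega/2$. So
$$\rho(Y)^2-\rho(Y\setminus\{y_j\})^2\ge4^{-(i+1)}\ell^2-\omega\ge4^{-(i+2)}\ell^2.$$

**Step 4.** *This step reads off the bar.* Put $d=\rho(Y)\le\operatorname{diam}Y$ and $b=\max_j\rho(Y\setminus\{y_j\})<d$. For $t\in[b,d)$ the complex $\check C_t(Y)$ is exactly the boundary of the $(i+1)$-simplex; for $t\ge d$ it is the full simplex. If $i\ge1$ and $t<b$, some $i$-face is missing. The $i$-cycles of the full boundary form a line spanned by a cycle with nonzero coefficient on every $i$-face, so $H_i=0$ for $t<b$. Hence $[b,d)$ is an interval of $\mathit{PH}_i(Y)$. If $i=0$, the bounded interval is $[0,d)$. In both cases the length is at least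
$$d-b=\frac{d^2-b^2}{d+b}\ge\frac{4^{-(i+2)}\ell^2}{2\operatorname{diam}Y}\ge\frac{4^{-(i+3)}\ell^2}{\operatorname{diam}Y}.\qquad\square$$

*Example.* Let $i=2$ and $(L_1,L_2,L_3)=(4,2,1)$ with exact distances: an edge $y_3y_4$ of length $1$, a point $y_2$ at distance $2$ from both, and $y_1\in\mathbb R^3$ at distance $4$ from all three, placed above the circumcenter of the triangle. Then $v_3=\frac14$, $v_2=\phi_2(\frac14)=\frac{16}{15}$ and $v_1=\phi_4(\frac{16}{15})=\frac{30}7$. The facets have squared miniball radii $v^{(1)}=\frac{16}{15}$, $v^{(2)}=\phi_4(\frac14)=\frac{256}{63}$, $v^{(3)}=v^{(4)}=\phi_4(1)=\frac{64}{15}$. So $\mathit{PH}_2$ has the bar $\bigl[\sqrt{64/15},\sqrt{30/7}\bigr)$, and $d^2-b^2=\frac2{105}\ge4^{-3}$.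

## 6. Shells around successive apexes

How do we find a nested isosceles simplex in a given set $P$ of points with pairwise distances at least $\delta$ and diameter $T$? Choose an apex $b\in P$ far from many points of $P$, sort these points by $|y-b|^2$ into classes of width about $\delta^2$, and keep the largest class. There are about $(T/\delta)^2$ classes. Then repeat inside the class with a new apex.

This pigeonhole costs a factor $(T/\delta)^2$ for each apex, so with $i$ apexes one needs $|P|\gg(T/\delta)^{2i}$. Volume packing gives $|P|\le(3T/\delta)^m$. So if $2i\ge m$ and $s>2i$, the requirement $|P|\ge(T/\delta)^s$ already forces $T/\delta\le3^{m/(s-m)}$, and nothing can be said about large sets. In the plane with $i=1$ the method stops exactly here.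

The way past it: condition (4) asks for precision $\ell^2$, where $\ell$ is the length of the *base*, and nothing forces the base to be as short as $\delta$. Put $\delta^+=\sqrt{\delta T}$ and sort $|y-b|^2$ only into classes of width about $(\delta^+)^2=\delta T$. There are now only about $T/\delta$ classes. Each is a spherical shell of thickness about $\delta$. Thin the class to a $\delta^+$-separated set. A shell of thickness about $\delta$ and radius about $T$ is flat to within about $\delta$ over distances $\sqrt{\delta T}$, so within distance $\delta^+$ of a point it contains at most about $(\delta^+/\delta)^{m-1}$ points of $P$, rather than $(\delta^+/\delta)^m$. In the plane, with $x=T/\delta$ and $|P|=x^s$, what remains is about $x^{s}\cdot x^{-1}\cdot x^{-1/2}$ points, which is large when $s>\frac32$. With earlier apexes present, the points lie in several shells at once, whose normals turn out to be nearly orthogonal, so each further apex saves one more dimension.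

To organize the iteration, fix $i\ge1$ and $c=4^{-(i+2)}\le\frac1{64}$. A set is $\delta$-separated if its pairwise distances are $\ge\delta$.

**Definition.** A *$j$-state* consists of points $b_1,\dots,b_j$, a number $\delta>0$ and a finite $\delta$-separated set $P\subset\mathbb R^m$ with $|P|\ge2$, such that for each $k\le j$ there is $L_k>0$ with

* (S1) $\bigl||y-b_k|^2-L_k^2\bigr|\le c\delta^2$ for all $y\in P\cup\{b_{k+1},\dots,b_j\}$;
* (S2) $L_k\ge3\operatorname{diam}(P\cup\{b_{k+1},\dots,b_j\})$.

*Example.* A $0$-state is just a $\delta$-separated set. In the plane, $b_1=0$, $P$ the four points of the unit circle at angles $0,\,0.1,\,0.2,\,0.3$, and $\delta=2\sin0.05$ form a $1$-state with $L_1=1$: (S1) holds with zero error, and $\operatorname{diam}P\le0.3$.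

**Observation.** An $i$-state yields the hypotheses of Lemma 2 with $\ell\ge\delta$. Take $Y=(b_1,\dots,b_i,a,a')$ with distinct $a,a'\in P$, and $L_{i+1}=\ell=|a-a'|\ge\delta$. By (S1) the errors are at most $\omega=c\delta^2\le c\ell^2=4^{-(i+2)}\ell^2$. For the ratios, $L_i\ge3\operatorname{diam}P\ge3\ell$. For $k<i$ let $\Delta=\operatorname{diam}(P\cup\{b_{k+1},\dots,b_i\})\ge\delta$. Then (S1) for $k+1$ gives $L_{k+1}^2\le\Delta^2+c\delta^2\le\frac{17}{16}\Delta^2\le\frac{17}{16}\cdot\frac{L_k^2}9$ by (S2), so $L_{k+1}\le L_k/2$.

**Lemma 3.** There is $\kappa=\kappa(m,i)\in(0,1]$ such that from a $j$-state $(b_1,\dots,b_j;P,\delta)$, $0\le j<i<m$, with $T=\operatorname{diam}P$, one obtains a $(j+1)$-state $(b_1,\dots,b_{j+1};P^+,\delta^+)$ with $b_{j+1}\in P$, $P^+\subset P$ and either choice of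

* (A) $\delta^+=\delta$, $|P^+|\ge\kappa|P|(\delta/T)^2$;
* (B) $\delta^+=\sqrt{\delta T}$, $|P^+|\ge\kappa|P|(\delta/T)^{1+(m-j-1)/2}$,

provided the displayed lower bound is $\ge2$.

*Proof.* Since $|P|\ge2$, we have $\delta\le T$ and $\delta\le\delta^+\le T$.

**Step 1.** *This step chooses the new apex, far from a large cluster of $P$.* Cover a ball of radius $T$ containing $P$ by $C_1(m)$ balls of radius $T/16$. One of them, $B'$, contains a set $P'=P\cap B'$ with $|P'|\ge|P|/C_1$. Of two points of $P$ at distance $T$, one is at distance $\ge T/2$ from the center of $B'$; call it $b=b_{j+1}$. Then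
$$\tfrac7{16}T\le|y-b|\le T\quad\text{for }y\in P'.\tag{6}$$

**Step 2.** *This step fixes the squared distance to the apex to precision $c(\delta^+)^2$.* Split $[0,T^2]$ into at most $2T^2/(c(\delta^+)^2)$ intervals of length $\le c(\delta^+)^2$. Some interval contains $|y-b|^2$ for all $y$ in a set $P''\subset P'$ with
$$|P''|\ge\frac c{2C_1}|P|\Bigl(\frac{\delta^+}T\Bigr)^2.\tag{7}$$
Let $L_{j+1}=|y_0-b|$ for some $y_0\in P''$.

**Step 3.** *This step checks that (S1) and (S2) hold, with $\delta^+$, for every $P^+\subset P''$.* For $k=j+1$, (S1) holds by construction, and (S2) holds because $L_{j+1}\ge\frac7{16}T\ge3\cdot\frac T8\ge3\operatorname{diam}P^+$, as $P^+$ lies in a ball of radius $T/16$. For $k\le j$, since $b_{j+1}\in P$,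
$$P^+\cup\{b_{k+1},\dots,b_{j+1}\}\subset P\cup\{b_{k+1},\dots,b_j\},$$
so (S2) is inherited, and so is (S1) because $\delta\le\delta^+$.

**Step 4.** *This step finishes (A).* Take $P^+=P''$, which is $\delta$-separated; the bound is (7) with $\delta^+=\delta$.

**Step 5.** *This step reduces (B) to a local count.* Now $(\delta^+/T)^2=\delta/T$, so (7) reads $|P''|\ge\frac c{2C_1}|P|\,\delta/T$. Let $P^+$ be a maximal $\delta^+$-separated subset of $P''$. The sets $Z_y=\{z\in P'':|z-y|<\delta^+\}$, $y\in P^+$, cover $P''$. It suffices to prove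
$$|Z_y|\le C_2(m)\Bigl(\frac{\delta^+}\delta\Bigr)^{m-j-1},\tag{8}$$
since $\delta/\delta^+=(\delta/T)^{1/2}$ then gives (B). So $\kappa=\min\{1,\frac c{2C_1},\frac c{2C_1C_2}\}$ serves for both choices.

**Step 6.** *This step shows that $Z_y$ is thin in $j+1$ directions.* Let $z\in Z_y$ and $k\le j+1$. By (S1) for $P''$ with $\delta^+$ (Step 3), $\bigl||z-b_k|^2-|y-b_k|^2\bigr|\le2c(\delta^+)^2$. The identity
$$|z-b_k|^2-|y-b_k|^2=|z-y|^2+2(z-y)\cdot(y-b_k)$$
then gives $|(z-y)\cdot(y-b_k)|\le\frac12(1+2c)(\delta^+)^2\le\delta T$. Moreover $|y-b_k|\ge\frac7{16}T$: for $k=j+1$ this is (6), and for $k\le j$ the old state gives $|y-b_k|^2\ge L_k^2-c\delta^2\ge9T^2-cT^2\ge8T^2$. So the unit vectors $e_k=(y-b_k)/|y-b_k|$ satisfy $|(z-y)\cdot e_k|\le3\delta$.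

**Step 7.** *This step shows that $e_1,\dots,e_{j+1}$ are nearly orthogonal, so that these thin directions are genuinely $j+1$ many.* Let $k<l\le j+1$; then $k\le j$. Both $y$ and $b_l$ lie in $P\cup\{b_{k+1},\dots,b_j\}$, so (S1) of the old state gives
$$\bigl||y-b_k|^2-|b_l-b_k|^2\bigr|\le2c\delta^2\le\tfrac1{32}T^2\le\tfrac16|y-b_l|^2,$$
using $|y-b_l|^2\ge\frac{49}{256}T^2$ from Step 6. Hence
$$|(y-b_k)\cdot(y-b_l)|=\tfrac12\bigl||y-b_k|^2+|y-b_l|^2-|b_k-b_l|^2\bigr|\le0.6\,|y-b_l|^2.$$
By (S2) of the old state, $L_k\ge3|y-b_l|$ and $L_k\ge3T$, so $|y-b_k|^2\ge L_k^2-cT^2\ge0.99\,L_k^2$ and $|y-b_k|\ge2.9\,|y-b_l|$. Applying the last inequality to consecutive indices,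
$$|e_k\cdot e_l|\le0.6\,\frac{|y-b_l|}{|y-b_k|}\le0.6\cdot2.9^{-|k-l|}.$$
The off-diagonal row sums of the Gram matrix of the $e_k$ are at most $2\cdot0.6\sum_{r\ge1}2.9^{-r}=1.2/1.9<\frac23$. By Gershgorin's theorem its eigenvalues are $\ge\frac13$.

**Step 8.** *This step proves (8) by volume.* Let $E=\operatorname{span}(e_1,\dots,e_{j+1})$, of dimension $j+1$, and $w=z-y$. If $\mathcal G$ is the Gram matrix and $p=(w\cdot e_k)_k$, then $|w_E|^2=p^{T}\mathcal G^{-1}p\le3\sum_k(w\cdot e_k)^2\le27m\delta^2$. So $Z_y-y$ lies in $\{|w_E|\le6\sqrt m\,\delta,\ |w_{E^\perp}|\le\delta^+\}$. The balls of radius $\delta/2$ about its points have disjoint interiors and lie in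
$$\{|w_E|\le(6\sqrt m+1)\delta,\ |w_{E^\perp}|\le2\delta^+\},$$
a set of volume at most $C(m)\,\delta^{j+1}(\delta^+)^{m-j-1}$. Dividing by the volume of one ball, a multiple of $\delta^m$, gives (8). $\square$

## 7. The exponent recursion and the threshold $\Gamma(m,i)$

Lemma 3 offers two ways to add an apex. Let $x=T/\delta$ and suppose $|P|\ge x^s$, up to constants. Option (A) leads to exponent $s-2$ with $x$ not increased. Option (B) leaves $x^{\,s-1-(m-j-1)/2}$ points, while the new ratio is at most $x^{1/2}$, so in terms of the new ratio the exponent is $2s-(m-j)-1$. Asking for a positive exponent at the end leads to the recursion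
$$G(n,0)=0,\qquad G(n,q)=\min\bigl\{G(n-1,q-1)+2,\ \tfrac12\bigl(G(n-1,q-1)+n+1\bigr)\bigr\}\quad(1\le q<n).$$

**Claim.** $G(n,q)=\Gamma(n,q)$ for $0\le q<n$.

*Proof.* By induction on $q$; the case $q=0$ is clear. If $n\ge2q+1$, then $n-1\ge2(q-1)+1$, so $G(n-1,q-1)=2q-2$. The first option is $2q$ and the second is $\frac12(2q-2+n+1)\ge2q$, so $G(n,q)=2q$.

If $n\le2q$, put $\theta=n-1-G(n-1,q-1)$; then $\theta=2^{n-2q}\le1$. Indeed, if $n\le2q-1$, then $n-1\le2(q-1)$ and this is the inductive formula. If $n=2q$, then $G(n-1,q-1)=2q-2$ and $\theta=1$. The first option is $n+1-\theta\ge n$ and the second is $n-\theta/2$, so $G(n,q)=n-\theta/2=n-2^{n-1-2q}$. $\square$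

**Proposition 4.** Let $0\le i<m$ and $s>\Gamma(m,i)$. There is $M_0=M_0(m,i,s)\ge2$ such that every finite $\delta$-separated $P\subset\mathbb R^m$ with $T=\operatorname{diam}P$ and $|P|\ge\max\{M_0,(T/\delta)^s\}$ contains an $(i+2)$-point set $Y$ such that $\mathit{PH}_i(Y)$ has a bounded interval with death $\le T$ and length $\ge4^{-(i+3)}\delta^2/T$.

*Proof.* For $i=0$ take $M_0=2$ and any two points $a,a'$: the interval is $[0,|a-a'|/2)$, of length $\ge\delta/2\ge4^{-3}\delta^2/T$, with death $\le T$. Let $i\ge1$.

**Step 1.** *This step fixes the sequence of options and exponents, independently of $P$.* Let $s_0=s$. At step $j<i$ use (A) or (B) of Lemma 3 according to which option attains the minimum in $G(m-j,i-j)$. Set $s_{j+1}=s_j-2$ for (A) and $s_{j+1}=2s_j-(m-j)-1$ for (B). Then $s_j>G(m-j,i-j)$ for all $j\le i$. For $j=0$ this is the hypothesis and the Claim. If it holds for $j$, then in case (A) $s_j>G(m-j-1,i-j-1)+2$, and in case (B) $2s_j>G(m-j-1,i-j-1)+(m-j)+1$; either way it holds for $j+1$. Since $G\ge0$, all $s_j>0$.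

**Step 2.** *This step tracks the number of points.* Start with the $0$-state $P_0=P$, $\delta_0=\delta$. Write $T_j=\operatorname{diam}P_j$ and $x_j=T_j/\delta_j\ge1$. As long as the steps are legitimate, $|P_j|\ge\kappa^jx_j^{s_j}$. This holds for $j=0$. In case (A), $|P_{j+1}|\ge\kappa|P_j|x_j^{-2}\ge\kappa^{j+1}x_j^{s_{j+1}}$ and $x_{j+1}\le x_j$. In case (B), $|P_{j+1}|\ge\kappa|P_j|x_j^{-1-(m-j-1)/2}\ge\kappa^{j+1}x_j^{s_{j+1}/2}$ and $x_{j+1}\le T_j/\sqrt{\delta_jT_j}=x_j^{1/2}$. As $s_{j+1}>0$, both give $|P_{j+1}|\ge\kappa^{j+1}x_{j+1}^{s_{j+1}}$.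

**Step 3.** *This step makes all steps legitimate, that is, makes the lower bounds of Lemma 3 at least $2$.* In both cases that bound is at least $\kappa^{j+1}x_j^{s_{j+1}/2}$, since $x_j\ge1$. Packing balls of radius $\delta_j/2$ into a ball of radius $T_j+\delta_j/2$ gives $|P_j|\le(2x_j+1)^m\le(3x_j)^m$, so $x_j\ge\frac13|P_j|^{1/m}$. Hence if $|P_j|\ge M_j$, the bound is at least
$$M_{j+1}:=\kappa^{j+1}\bigl(\tfrac13M_j^{1/m}\bigr)^{s_{j+1}/2},$$
which tends to $\infty$ as $M_j\to\infty$. Choose $M_0\ge2$ so that $M_1,\dots,M_i\ge2$.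

**Step 4.** *This step extracts the simplex.* The final $i$-state has $\delta_i\ge\delta$, and all its points, apexes included, lie in $P$. The Observation gives $Y\subset P$ satisfying the hypotheses of Lemma 2 with $\ell\ge\delta_i\ge\delta$, and $\operatorname{diam}Y\le T$. Lemma 2 gives the interval. $\square$

## 8. Rich cubes at many places

Proposition 4 yields one bar in one crowded place. To make $E^i_\alpha$ large we need many crowded places at the same scale, far enough apart not to interact.

*Proof of Theorem B.* Let $D=\dim_{\text{box}}X>\Gamma=\Gamma(m,i)$ and choose $\Gamma<s<\gamma'<\alpha<D$. It suffices to show that $E^i_\alpha$ is unbounded over finite subsets of $X$: then $\dim^i_{\mathit{PH}}(X)\ge\alpha$ by Fact 3, and $\alpha$ may be taken arbitrarily close to $D$. A similarity of ratio $\sigma$ multiplies $E^i_\alpha$ by $\sigma^\alpha$ and preserves the box dimension, so assume $X\subset[0,1)^m$. Fix an integer $N\ge2$ with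
$$2^{-m}N^{\gamma'}\ge\max\{M_0(m,i,s),(\sqrt m\,N)^s\},$$
which is possible as $\gamma'>s>0$.

**Step 1.** *This step finds scales with many crowded cubes.* Let $n_k$ be the number of half-open grid cubes of side $N^{-k}$ meeting $X$. Call such a cube *rich* if at least $N^{\gamma'}$ of its $N^m$ children (side $N^{-k-1}$) meet $X$, and let $R_k$ be the number of rich cubes. Then
$$n_{k+1}\le N^mR_k+N^{\gamma'}n_k.$$
Suppose $R_k\le AN^{k\alpha}$ for all $k$. Then $a_k=n_kN^{-k\alpha}$ satisfies $a_{k+1}\le AN^{m-\alpha}+N^{\gamma'-\alpha}a_k$, and since $\gamma'<\alpha$ the sequence $a_k$ is bounded. A cube of side $N^{-k}$ lies in a ball of radius $\sqrt m\,N^{-k}$; taking, for given small $\epsilon$, the least $k$ with $\sqrt m\,N^{-k}\le\epsilon$, we get $N_\epsilon(X)\le n_k\le C\epsilon^{-\alpha}$. So $\dim_{\text{box}}X\le\alpha<D$, a contradiction. Hence $\sup_kR_kN^{-k\alpha}=\infty$.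

**Step 2.** *This step selects well-spaced rich cubes and a separated set in each.* Fix $k$ with $R_k>0$ and let $J=\lceil3\sqrt m\rceil+1$. Among the $J^m$ residue classes mod $J$ of the indices of level-$k$ cubes, some class contains at least $R_k/J^m$ rich cubes. Distinct cubes in it are at distance $\ge(J-1)N^{-k}\ge3\sqrt m\,N^{-k}$. In each such cube $Q$, consider the children that meet $X$, choose a most popular class among the $2^m$ parity classes of their indices, and pick one point of $X$ from each child in that class. Two different children of the same parity class have indices differing by at least $2$ in some coordinate, so the resulting set $P_Q$ is $\delta$-separated with $\delta=N^{-k-1}$. Its diameter is $T\le\sqrt m\,N^{-k}$, and $|P_Q|\ge2^{-m}N^{\gamma'}\ge\max\{M_0,(T/\delta)^s\}$.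

**Step 3.** *This step produces a bar in each cube.* Proposition 4 gives $Y_Q\subset P_Q$ with a bounded $\mathit{PH}_i$ interval of death $\le\sqrt m\,N^{-k}$ and length at least
$$4^{-(i+3)}\frac{N^{-2k-2}}{\sqrt m\,N^{-k}}=c_NN^{-k},\qquad c_N=4^{-(i+3)}N^{-2}m^{-1/2}.$$

**Step 4.** *This step shows that the bars coexist in one point set.* Let $\mathbf x_k=\bigcup_QY_Q$ and $t_0=\frac32\sqrt m\,N^{-k}$. A simplex with vertices in two different $Y_Q$'s has diameter $\ge3\sqrt m\,N^{-k}$, so its miniball radius is $\ge t_0$. For $t<t_0$ we thus have $\check C_t(\mathbf x_k)=\bigsqcup_Q\check C_t(Y_Q)$, and the module $\mathit{PH}_i(\mathbf x_k)$ restricted to $t<t_0$ is the direct sum of those of the $Y_Q$. By uniqueness of interval decompositions, the intervals of the $Y_Q$ cut off at $t_0$ are those of $\mathbf x_k$ cut off at $t_0$. The chosen intervals end before $t_0$, so they come from intervals of $\mathit{PH}_i(\mathbf x_k)$ that are not cut off at all. Therefore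
$$E^i_\alpha(\mathbf x_k)\ge J^{-m}c_N^\alpha\,R_kN^{-k\alpha},$$
which is unbounded in $k$ by Step 1. $\blacksquare$

With Theorem A this proves the Main Theorem.

## 9. Flat sets and joins of spheres: limits on the constants

This section proves Theorem C. By (3), a finite set in a linear subspace has the same Čech complexes in the subspace and in the ambient space.

*Proof of part 1.* The purpose is to generalize the segment of Section 3: a set lying in $\mathbb R^i$ has no homology in degree $i$. Take $X\subset\mathbb R^i\times\{0\}$ with $\dim_{\text{box}}X=D\in(0,i]$: the unit cube if $D=i$, and otherwise the self-similar set generated by the $2^i$ corner homotheties of the cube with ratio $2^{-i/D}<\frac12$, of dimension $\log2^i/\log2^{i/D}=D$.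

Let $\mathbf x\subset\mathbb R^i$ be finite and $t>0$, and let $U_t\subset\mathbb R^i$ be the union of the closed $t$-balls about $\mathbf x$. Choose $t'>t$ with $\check C_{t'}(\mathbf x)=\check C_t(\mathbf x)$. By Fact 1, $H_i(U_t)\to H_i(U_{t'})$ is an isomorphism. Let $K$ be the union of the closed cubes, of a sufficiently fine grid, that meet $U_t$; then $U_t\subset K\subset U_{t'}$ and the isomorphism factors through $H_i(K)$. A nonzero cellular $i$-chain of $K$ is not a cycle: among the cubes with nonzero coefficient take one with maximal first coordinate; its face in direction $+e_1$ belongs to no other cube with nonzero coefficient. As there are no $(i+1)$-cells, $H_i(K)=0$, hence $H_i(U_t)=0$. At $t=0$ the complex is discrete and $i\ge1$, so $H_i=0$ there too. So $E^i_\alpha\equiv0$ on finite subsets of $X$, and $\dim^i_{\mathit{PH}}X=0\ne D$. Since $D$ may be any number in $(0,i]$, no constant below $i$ is admissible. $\blacksquare$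

For part 2 we want few points and very many bars. Let $m'=(i+1)(p+1)$ and let $V_0,\dots,V_i$ be orthogonal $(p+1)$-dimensional subspaces of $\mathbb R^{m'}\subset\mathbb R^m$. For $r>0$ and $\tau\in(0,1]$ let $A_j$ be a maximal $r\tau$-separated subset of the sphere of radius $r$ in $V_j$, these sets being rotated and rescaled copies of one another (for fixed $\tau$). Thus $|A_j|=n(\tau)\ge2$ with $c_p\tau^{-p}\le n(\tau)\le C_p\tau^{-p}$. Put $A(r,\tau)=\bigcup_jA_j$. For $i=p=1$ these are two orthogonal circles in $\mathbb R^4$, finely sampled.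

**Lemma 5.** $\mathit{PH}_i(A(r,\tau))$ has at least $(n(\tau)-1)^{i+1}$ bounded intervals of length $\ge\frac{r\tau^2}{12(i+1)^2}$.

*Proof.* By scaling let $r=1$, and write $n=n(\tau)$. For unit vectors (3) reads $\rho(Y)^2=\max_\lambda\bigl(1-|\sum\lambda_ky_k|^2\bigr)$.

**Step 1.** *This step finds many cycles.* A transversal $(a_0,\dots,a_i)$ with $a_j\in A_j$ consists of orthonormal vectors, and $\sum\lambda_k^2$ has minimum $\frac1{i+1}$, so its squared miniball radius is $\frac i{i+1}=:R^2$. Hence the join $\mathcal J=A_0*\cdots*A_i$ of discrete sets is a subcomplex of $\check C_R$. It has dimension $i$, so $\dim Z_i(\mathcal J)=\dim\tilde H_i(\mathcal J)=(n-1)^{i+1}$.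

**Step 2.** *This step shows that filling them takes a larger radius.* Suppose $Y$ contains a transversal and a second point $a_j'$ of some $A_j$. Use weights $\frac1{2(i+1)}$ on $a_j,a_j'$ and $\frac1{i+1}$ on the other transversal points. As $\bigl|\frac12(a_j+a'_j)\bigr|^2=1-\frac14|a_j-a_j'|^2$,
$$\rho(Y)^2\ge1-\frac{i+1-|a_j-a_j'|^2/4}{(i+1)^2}\ge R^2+\frac{\tau^2}{4(i+1)^2}=:R'^2.$$
An $(i+1)$-simplex with a transversal facet is such a $Y$. So for $t\in[R,R')$ no $(i+1)$-simplex of $\check C_t$ has a transversal facet. Boundaries of $(i+1)$-chains of $\check C_t$ thus have zero coefficients on transversals, while cycles in $Z_i(\mathcal J)$ are supported on transversals. So $Z_i(\mathcal J)\to H_i(\check C_t)$ is injective.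

**Step 3.** *This step converts this into bars.* The map in Step 2 factors through $H_i(\check C_R)$, so $H_i(\check C_R)\to H_i(\check C_t)$ has rank $\ge(n-1)^{i+1}$ for all $t\in[R,R')$. As there are finitely many intervals, at least $(n-1)^{i+1}$ of them contain $[R,R')$. They are bounded, as $i\ge1$. Since $R,R'\le1$,
$$R'-R=\frac{R'^2-R^2}{R'+R}\ge\frac{\tau^2}{8(i+1)^2}\ge\frac{\tau^2}{12(i+1)^2}.\qquad\square$$

*Proof of part 2.* Note that $n(\tau)-1\ge\frac12n(\tau)\ge\frac{c_p}2\tau^{-p}$ and $\frac{m'-i-1}2=\frac{(i+1)p}2$.

**Case $i\ge2$.** Here a union of spheres suffices. Let $X_0$ be the union of the unit spheres of $V_0,\dots,V_i$, so $\dim_{\text{box}}X_0=p$. By Lemma 5 with $r=1$, $E^i_\alpha(A(1,\tau))\ge c\,\tau^{-(i+1)p+2\alpha}$ with $c>0$ independent of $\tau$, which is unbounded as $\tau\to0$ for $\alpha<\frac{(i+1)p}2$. So $\dim^i_{\mathit{PH}}X_0\ge\frac{(i+1)p}2=\frac{m'-i-1}2>p$. For $D\in[p,\frac{m'-i-1}2)$ take the union of $X_0$ with a bounded set of box dimension $D$. It has box dimension $D$, and by monotonicity $\dim^i_{\mathit{PH}}\ge\frac{m'-i-1}2>D$.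 So equality fails for every such $D$, and any admissible constant is $\ge\frac{m'-i-1}2$.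

**Case $i=1$.** Now $\frac{(i+1)p}2=p$, so the spheres alone give no excess; we use shrinking, ever finer samples instead. Here $p=\frac{m'-2}2$. Let $0<D<p$, $\beta=\frac D{p-D}$ and $X=\bigcup_{k\ge1}A(2^{-k},2^{-\beta k})$.

*Box dimension.* For $0<\epsilon<1$ the pieces with $2^{-k}<\epsilon$ are covered by one $\epsilon$-ball. A piece with $2^{-k}\ge\epsilon$ is covered by as many balls as it has points, or by a cover of its two spheres. So
$$N_\epsilon(X)\le1+C\sum_{2^{-k}\ge\epsilon}\min\{2^{\beta pk},(2^{-k}/\epsilon)^p\}\le C'\epsilon^{-\beta p/(1+\beta)},$$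
where the first term is used for $2^{k(1+\beta)}\le1/\epsilon$ and the second beyond, and both sums are geometric, dominated by the crossover. Conversely, the $k$-th piece contains at least $c\,2^{\beta pk}$ points that are $2^{-k(1+\beta)}$-separated, and a ball of radius $\frac13 2^{-k(1+\beta)}$ contains at most one of them. So $\dim_{\text{box}}X=\frac{\beta p}{1+\beta}=D$.

*$\mathit{PH}_1$-dimension.* By Lemma 5 the $k$-th piece has $E^1_\alpha\ge c'2^{k(2\beta p-(1+2\beta)\alpha)}$, which is unbounded in $k$ for $\alpha<\frac{2\beta p}{1+2\beta}$. Hence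
$$\dim^1_{\mathit{PH}}X\ge\frac{2\beta p}{1+2\beta}=\frac{2pD}{p+D}>D.$$
So equality fails for every $D\in(0,p)=(0,\frac{m'}2-1)$, and any admissible constant is $\ge\frac{m'}2-1=\frac{m'-i-1}2$.

For $i=1$ and even $m\ge4$ take $m'=m$, that is, $p=\frac m2-1\ge1$. The optimal constant is at least $\frac m2-1$, and by the Main Theorem at most $\max\{2,\frac m2\}=\frac m2$. $\blacksquare$
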